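\title{The quadratic Mandelbulb is disconnected}

\begin{abstract}
The White--Nylander squaring map of $\mathbb R^3$ squares the radius and doubles both spherical angles. The degree two Mandelbulb, or Mandelbug, is the set $M$ of parameters $c\in\mathbb R^3$ for which the orbit of $0$ under $x\mapsto x^2+c$ is bounded; its horizontal slice is the Mandelbrot set. We prove that $M$ and its closure are disconnected, whatever convention is used for the longitude on the vertical axis. We also prove that every neighborhood of the tip $(-2,0,0)$ contains a Cantor set of one-point components, so that $M$ has exactly $2^{\aleph_0}$ components. The proof finds a hyperboloid in the dynamical space whose image consists of escaping points, and pulls it back to the parameter space along the orbit of $0$.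
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $x\in\mathbb R^3\setminus\{0\}$ the White--Nylander spherical coordinates $(\rho,\theta,\phi)$ are given by
\[
x=\rho\,(\cos\phi\cos\theta,\ \cos\phi\sin\theta,\ \sin\phi),\qquad \rho=|x|>0,
\]
with latitude $\phi=\arcsin(x_3/\rho)\in[-\pi/2,\pi/2]$ and longitude $\theta=\operatorname{atan2}(x_2,x_1)\in(-\pi,\pi]$. On the $x_3$-axis, which we call \emph{the axis}, the longitude is undetermined, and the convention is $\theta=0$. The square of $x$ is obtained by $(\rho,\theta,\phi)\mapsto(\rho^2,2\theta,2\phi)$: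
\[
x^2=\rho^2\,(\cos2\phi\cos2\theta,\ \cos2\phi\sin2\theta,\ \sin2\phi),\qquad 0^2=0 .
\]
The exponential notation is customary, although it need not be a power in a ring. For $c\in\mathbb R^3$ let $T_c(x)=x^2+c$. The degree two White--Nylander Mandelbulb, or \emph{Mandelbug}, is
\[
M=\{c\in\mathbb R^3:\ \text{the orbit } T_c^n(0),\ n\ge0,\ \text{is bounded}\}.
\]
The question is whether $M$ is connected. Knill \cite{Knill} states that the answer is not known and attributes the problem to Daniel White.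

Write $x=(w,z)\in\mathbb C\times\mathbb R$ with $w=x_1+ix_2=re^{i\theta}$ and $z=x_3$, and write $c=(a,b)$ with $a\in\mathbb C$, $b\in\mathbb R$. Since $r=\rho\cos\phi$ and $z=\rho\sin\phi$,
\begin{equation}\label{eq:T}
T_c(w,z)=\big((r^2-z^2)e^{2i\theta}+a,\ 2rz+b\big),\qquad |x^2|=|x|^2 .
\end{equation}
Three consequences suggest an answer. First, $M$ contains the ball $|c|\le\frac14$, because $T_c$ then preserves the ball $|x|\le\frac12$. Second, for $b=0$ the plane $z=0$ is invariant and $T_c$ acts on it as $w\mapsto w^2+a$; so the slice $M\cap\{x_3=0\}$ is the Mandelbrot set, which is connected by the theorem of Douady and Hubbard. Third, for real $a$ the plane $x_2=0$ is invariant, and in the coordinate $x_1+iz$ the map is $x_1+iz\mapsto(|x_1|+iz)^2+(a+ib)$, a quadratic polynomial preceded by a fold. A set that contains a ball and the Mandelbrot set, and is governed by a quadratic map in two perpendicular planes, might well be expected to be connected.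

The third dimension changes the picture in two ways. The squaring map is discontinuous on the axis: as $w\to0$ along the direction $\theta$, the square of $(w,z)$ tends to $(-z^2e^{2i\theta},0)$, so a point of the axis is spread over a horizontal circle. For this reason one cannot take for granted that $M$ is closed, and we treat $\overline M$ as well. Moreover, a point $y$ off the axis and off the plane $z=0$ has four square roots rather than two: the equation $\sin2\phi=y_3/|y|$ has two solutions with $|2\phi|<\pi$, one with $|\phi|<\frac\pi4$ and one with $|\phi|>\frac\pi4$, and each of them leaves two values of $\theta$. The two steep roots, those with $|\phi|>\frac\pi4$, have no counterpart in the complex plane, and they are the source of the components that we find. Put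
\[
c_*=(-2,0)\in\mathbb C\times\mathbb R ,
\]
the tip $(-2,0,0)$ of the Mandelbrot slice.

\begin{theorem}\label{thm:A}
The set $M$ is not connected, and its closure $\overline M$ is not connected. Both statements hold for the convention $\theta=0$ on the axis and for every other convention.
\end{theorem}

\begin{theorem}\label{thm:B}
Every neighborhood of $c_*$ contains a Cantor set $\mathcal C\subset M\cap\{x_3>0\}$ such that each $c\in\mathcal C$ has arbitrarily small neighborhoods $U$ with $\partial U\cap\overline M=\emptyset$. Hence $\{c\}$ is a connected component of $M$ and of $\overline M$ for each $c\in\mathcal C$, and $M$ has exactly $2^{\aleph_0}$ connected components.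
\end{theorem}

Here a Cantor set is a homeomorphic image of $\{+,-\}^{\mathbb N}$ with the product topology. Section~\ref{sec:idea} shows the mechanism by hand for the single map $T_{c_*}$ and lays out the plan of the proof.

\section{The squaring map}\label{sec:prelim}

Let $f(x)=x^2$, so that $T_c=f+c$. For a point $x$ we write $w(x),z(x),r(x)$ for the quantities above and $u(x)=x_1$.

\subsection*{On and off the axis}
Off the axis $e^{2i\theta}=w^2/|w|^2$, so $(c,x)\mapsto T_c(x)$ is real-analytic there. Hence, if the points $T_{c_0}^i(q_0)$, $0\le i<k$, are off the axis, then $(c,q)\mapsto T_c^i(q)$ is continuous at $(c_0,q_0)$ for $i\le k$. A \emph{convention} is an arbitrary choice of $\theta$ at each point of the axis. By \eqref{eq:T}, the image $(w',z')=T_c(w,z)$ satisfies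
\begin{equation}\label{eq:axis}
|w'-a|=|r^2-z^2|,\qquad z'=2rz+b
\end{equation}
at every point and for every convention. About the axis, the proof of Theorem~\ref{thm:A} uses only \eqref{eq:axis} and $|f(x)|=|x|^2$.

Let $x_k=x_k(c)=T_c^k(0)=(w_k,z_k)$ and $r_k=|w_k|$. Then $x_1=c$ and
\begin{equation}\label{eq:height}
z_1=b,\qquad z_{k+1}=2r_kz_k+b .
\end{equation}
By induction, $z_k\le0$ for all $k$ if $b\le0$, and $z_k\ge b$ for all $k\ge1$ if $b>0$. In particular, one point of positive height in the orbit of $0$ forces $b>0$.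

\subsection*{Escape}
Let $R_c=\frac12\big(1+\sqrt{1+4|c|}\big)$, the positive root of $t^2-t-|c|$. If $|x|>R_c$, then $|T_c(x)|-|x|\ge|x|^2-|x|-|c|>0$. Since $t^2-t-|c|$ increases for $t\ge\frac12$, the increments of $|T_c^k(x)|$ stay above a positive number, and the orbit is unbounded. Thus \emph{bounded orbits stay in the ball $|x|\le R_c$}. The radius $R_c$ is continuous in $c$, $R_{c_*}=2$, and $R_c<2.1$ if $|c|\le2.05$. If $|c|>2$ then $|c|>R_c$, so $M$ lies in the ball $|c|\le2$.

Because $T_c$ is discontinuous, escape need not survive a perturbation of an orbit that meets the axis. The following notion does.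

\begin{definition}\label{def:reg}
A point $q$ \emph{escapes regularly} under $T_c$ if for some $k\ge0$ the points $T_c^i(q)$, $0\le i<k$, are off the axis and $|T_c^k(q)|>R_c$.
\end{definition}

The set of pairs $(c,q)$ such that $q$ escapes regularly under $T_c$ is open, by the continuity statement above and the continuity of $R_c$. If $q,\dots,T_c^{m-1}(q)$ are off the axis and $T_c^m(q)$ escapes regularly, then so does $q$.

\subsection*{The derivative}
For all real values of the angles, the parametrization $(\rho,\theta,\phi)\mapsto x$ has line element $d\rho^2+\rho^2d\phi^2+\rho^2\cos^2\phi\,d\theta^2$. The map $f$ sends the three orthogonal coordinate directions to the three coordinate directions at $(\rho^2,2\theta,2\phi)$, and it replaces the lengths $d\rho$, $\rho\,d\phi$, $\rho\cos\phi\,d\theta$ by $2\rho\,d\rho$, $2\rho^2d\phi$, $2\rho^2|\cos2\phi|\,d\theta$. Hence off the axis $Df$ has singular values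
\begin{equation}\label{eq:sv}
2\rho,\qquad 2\rho,\qquad 2\rho\,|\cos2\phi|/\cos\phi .
\end{equation}
At a point $(w,0)$ with $w\ne0$ the term $z^2w^2/|w|^2$ has zero derivative, so
\begin{equation}\label{eq:Dplane}
Df(w,0)(dw,dz)=(2w\,dw,\ 2|w|\,dz).
\end{equation}

\subsection*{Standard tools}
We use four textbook facts. \emph{Persistence of fixed points} (implicit function theorem): if $\Phi(c,x)$ is $C^1$ near $(c_0,x_0)$, $\Phi(c_0,x_0)=x_0$ and $I-D_x\Phi(c_0,x_0)$ is invertible, then for $c$ near $c_0$ the map $\Phi(c,\cdot)$ has a unique fixed point near $x_0$, and it is $C^1$ in $c$. \emph{Mean value inequality}: a $C^1$ map with $\|D\Phi\|\le\Lambda$ on a convex set is $\Lambda$-Lipschitz there. \emph{Fixed point theorems}: a contraction of a nonempty complete metric space has a unique fixed point (Banach), and a continuous self-map of a closed ball has a fixed point (Brouwer). \emph{Separation}: if $U$ is open and $\partial U\cap X=\emptyset$, then $X=(X\cap U)\sqcup(X\setminus\overline U)$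 is a partition of $X$ into relatively open sets, so a connected subset of $X$ that meets $U$ is contained in $U$.

\section{The mechanism at the tip}\label{sec:idea}

Let $F=T_{c_*}$, and let $K_*$ be the set of points with bounded $F$-orbit. On the $x_1$-axis $F$ is $u\mapsto u^2-2$. It preserves the segment $I=[-2,2]\times\{0\}\times\{0\}$ and has the fixed points
\[
\alpha=(-1,0),\qquad\beta=(2,0),\qquad DF(\alpha)=L:=\operatorname{diag}(-2,-2,2),\qquad DF(\beta)=4I_3,
\]
by \eqref{eq:Dplane}, where $I_3$ is the identity matrix. The orbit of $0$ is $0,-2,2,2,\dots$, so $c_*\in M$ and $x_2(c_*)=\beta$.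

\subsection*{Two invariant planes}
In the plane $z=0$ the map is $\zeta\mapsto\zeta^2-2$ with $\zeta=w$. In the plane $x_2=0$, with $\zeta=u+iz$ and the convention $\theta=0$, it is $\zeta\mapsto\zeta^2-2$ for $u\ge0$ and $\zeta\mapsto\bar\zeta^2-2$ for $u\le0$. Write $\zeta=\omega+\omega^{-1}$ with $|\omega|\ge1$. Then $\zeta^2-2=\omega^2+\omega^{-2}$, so in both planes $|\omega|$ is squared at each step. Since $|\omega|=1$ exactly when $\zeta\in[-2,2]$, the set $K_*$ meets each of the two planes only in $I$.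

\subsection*{A fixed point at positive height}
Away from these planes $K_*$ is larger. A fixed point of $F$ with $z\neq0$ satisfies $z=2rz$, so $r=\frac12$. With $\kappa=z^2-r^2$ the horizontal equation is $\frac12e^{i\theta}+2=-\kappa e^{2i\theta}$, that is, $\frac12+2e^{-i\theta}=-\kappa e^{i\theta}$. For $\sin\theta\ne0$ the imaginary part gives $\kappa=2$, and then the real part gives $\cos\theta=-\frac18$. Conversely these values solve the equation. Thus
\[
p=\Big(\frac{-1+3\sqrt7\,i}{16},\ \frac32\Big),\qquad F(p)=p,\qquad z(p)^2-r(p)^2=2,\qquad |p|^2=\tfrac52 .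
\]
At $p$ we have $|\cos2\phi|=2/\frac52=\frac45$ and $\cos\phi=\frac12/\sqrt{5/2}=1/\sqrt{10}$, so by \eqref{eq:sv} the singular values of $DF(p)$ are $\sqrt{10},\sqrt{10},8$. The point $p$ is a repelling fixed point, and it is a steep square root of $p-c_*$.

\subsection*{A separating surface}
By \eqref{eq:axis}, the surfaces on which the discontinuity can be controlled are the hyperboloids $z^2-r^2=\kappa$: the map $T_c$ sends such a surface into the cylinder $|w-a|=\kappa$, whatever happens at its vertices, which lie on the axis. Let $\Sigma=\{z>0,\ z^2-r^2=1\}$. It separates $p$ from $I$, and $F$ maps it into the cylinder $|w+2|=1$, which meets $I$ only at $\alpha$.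

\begin{example}\label{ex:sheet}
Two sections of $\Sigma$ can be followed by hand. A point $(u,0,z)\in\Sigma$ with $u\ne0$ is mapped to $(-3,0,2|u|z)$, of norm greater than $2$. A point $(0,v,z)\in\Sigma$ with $v\ne0$ has $e^{2i\theta}=-1$ and is mapped to $(-1,0,2|v|z)$, a point vertically above $\alpha$. This point lies in the plane $x_2=0$ and not on $I$, so it escapes; but since $F$ is continuous at the fixed point $\alpha$, its escape time tends to infinity as $v\to0$.
\end{example}

Lemma~\ref{lem:cyl} below shows that every point of the cylinder $|w+2|=1$ other than $\alpha$ escapes. A point of $\Sigma$ off the axis has an image of height $2rz>0$, which is not $\alpha$, and for the convention $\theta=0$ the vertex $(0,0,1)$ is mapped to $(-3,0,0)$. So for this convention $\Sigma\cap K_*=\emptyset$, and $K_*$ is disconnected although $c_*\in M$.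

\subsection*{From the dynamical space to the parameter space}
For $c$ near $c_*$ the point $x_2(c)$ is close to a repelling fixed point $\beta_c$ of $T_c$, and $c\mapsto x_2(c)-\beta_c$ turns out to be a local diffeomorphism at $c_*$. The orbit of $0$ lingers near $\beta_c$ for $n$ steps and then moves away, so $c\mapsto x_{n+2}(c)$ magnifies an exponentially small region near $c_*$ to unit size. Let $U_n$ be the set of such parameters for which $x_{n+2}(c)$ lies above a hyperboloid close to $\Sigma$. Some parameter in $U_n$ has $x_{n+2}(c)$ equal to the continuation $p_c$ of $p$, and so belongs to $M$. On $\partial U_n$ the point $x_{n+2}(c)$ lies on the hyperboloid, and $x_{n+3}(c)$ lies on the cylinder.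

The difficulty is the one visible in Example~\ref{ex:sheet}: escape from the cylinder is not uniform near $\alpha$, so it does not pass to nearby parameters by continuity alone. Three observations overcome it.
\begin{itemize}
\item For $b>0$ the fixed point $\alpha_c$ near $\alpha$ has negative height, while the image of the upper hyperboloid has height at least $b$. We choose the cylinder that passes exactly through $\alpha_c$. The points of its relevant part are at distance more than $b$ from $\alpha_c$, and those close to $\alpha_c$ are seen from it in directions almost perpendicular to $I$.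
\item Such a point needs $O(\log(1/b))$ steps to leave a fixed neighborhood of $\alpha_c$. Since $L$ is twice an isometry, the linear dynamics does not correct directions, and the perturbation can tilt them by $O(\delta)$ per step, where $\delta=|c-c_*|$. The total tilt is small if $\delta\log(1/b)$ is small.
\item On $\overline{U_n}$ the distance $\delta$ is exponentially small in $n$, while $\log(1/b)$ is at most linear in $n$.
\end{itemize}
Section~\ref{sec:F} studies $F$, Section~\ref{sec:cyl} proves escape from the half-cylinders, Section~\ref{sec:branches} sets up the inverse branches, and Sections~\ref{sec:sep} and~\ref{sec:cantor} prove the two theorems.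

\section{An escaping region for $F$}\label{sec:F}

Write $q=(u,v,z)$ with $w=u+iv$, and put
\[
Y=v^2,\qquad Z=z^2,\qquad \sigma=Y+Z,\qquad \ell=-1-u .
\]
Thus $\sigma$ is the squared distance from $q$ to the $x_1$-axis, $|q-\alpha|^2=\ell^2+\sigma$, and $4YZ\le\sigma^2$. Primes denote the same quantities for $F(q)$. Off the axis,
\[
u'=(u^2-Y)\Big(1-\frac Z{r^2}\Big)-2,\qquad v'=2uv\Big(1-\frac Z{r^2}\Big),\qquad z'=2rz .
\]

\begin{lemma}\label{lem:id}
For $q$ off the axis,
\begin{align}
\ell'&=1-u^2+\sigma-\frac{2YZ}{r^2}=\sigma-2\ell-\ell^2-\frac{2YZ}{r^2},\label{eq:l}\\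
\sigma'&=4u^2Y\Big(1-\frac Z{r^2}\Big)^2+4r^2Z\ \ge\ 4u^2\sigma+4YZ-\frac{8u^2YZ}{r^2}\ \ge\ 4u^2\sigma-4YZ,\label{eq:s}\\
|F(q)|^2&=(|q|^2-2)^2+8\Big(Y+\frac{Zu^2}{r^2}\Big),\label{eq:norm}\\
\sigma'-3\ell'&\ge(4u^2-3)\sigma+3(u^2-1)+\frac{YZ}{r^2}\,(6+4Y-4u^2).\label{eq:up}
\end{align}
Moreover, $3\ell'\le\sigma'$ whenever $u^2\ge1$.
\end{lemma}

\begin{proof}
Since $u^2-Y=r^2-2Y$, we have $(u^2-Y)(1-Z/r^2)=u^2-\sigma+2YZ/r^2$; with $u^2=1+2\ell+\ell^2$ this gives \eqref{eq:l}. In \eqref{eq:s} use $(1-s)^2\ge1-2s$, $r^2=u^2+Y$, and then $u^2\le r^2$. For \eqref{eq:norm}, $|F(q)|^2=|f(q)|^2-4(u'+2)+4=|q|^4+4\ell'$, and $\ell'=1-|q|^2+2\sigma-2YZ/r^2$, where $\sigma-YZ/r^2=Y+Zu^2/r^2$. Inequality \eqref{eq:up} is the first inequality of \eqref{eq:s} minus three times \eqref{eq:l}, because $4r^2-8u^2+6=6+4Y-4u^2$. Finally let $u^2\ge1$. Then $6+4Y-4u^2\ge-4(u^2-1)$ and $YZ/r^2\le Z\le\sigma$, so the right side of \eqref{eq:up} is at least $(4u^2-3)\sigma+3(u^2-1)-4(u^2-1)\sigma=\sigma+3(u^2-1)\ge0$.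
\end{proof}

Near $\alpha$, and for $\ell$ of the order of $\sigma$, the lemma reads $\ell'\approx\sigma-2\ell$ and $\sigma'\approx4\sigma$. The ratio $\lambda=\ell/\sigma$ therefore moves approximately by $\lambda\mapsto\frac14(1-2\lambda)$, a contraction with fixed point $\frac16$. The value $\frac16$ can be seen exactly in the plane $v=0$: if $u<0$ and $u^2=1+Z/3$, then $u'=-1-\frac23Z$ and $Z'=4Z+\frac43Z^2$, so $u'^2=1+Z'/3$; this invariant hyperbola is $\ell=\frac16Z+O(Z^2)$ near $\alpha$. We look for an invariant region of the form $\lambda\in J$, for an interval $J$ containing $\frac16$. On the circle $|w+2|=1$, $z=0$, the ratio $\lambda$ tends to $\frac12$ at $\alpha$, so $\lambda'$ is close to $0$ and may be slightly negative; hence $J$ must reach below $0$. We take (Figure~\ref{fig:E})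
\[
E=\{q:\ \sigma>0,\ -\sigma/12\le\ell\le\sigma/3\}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\fill[gray!25] plot[domain=0:2.2,variable=\t] ({-1-\t*\t/3},{\t}) -- plot[domain=2.2:0,variable=\t] ({-1+\t*\t/12},{\t}) -- cycle;
\draw[->] (-3.4,0)--(2.5,0) node[right]{$u$};
\draw[->] (0,0)--(0,2.4) node[above]{$z$};
\draw[very thick] (-2,0)--(2,0);
\draw (2,0) arc (0:180:2);
\draw (-1,0)--(-1,2.2);
\draw (-3,0) node[below]{$-3$}--(-3,2.2);
\draw[dashed] plot[domain=0:2.2,variable=\t] ({-sqrt(1+\t*\t/3)},{\t});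
\fill (-1,0) circle (1pt) node[below]{$\alpha$};
\fill (2,0) circle (1pt) node[below]{$\beta$};
\node[below] at (-2,0) {$-2$};
\node at (-2.0,2.05) {$E$};
\end{tikzpicture}
\caption{The half-plane $x_2=0$, $z\ge0$, for $F=T_{c_*}$. Thick: the invariant segment $[-2,2]$ with the fixed points $\alpha=-1$ and $\beta=2$. Shaded: the region $E$ between the parabolas $u=-1-z^2/3$ and $u=-1+z^2/12$; it is a solid of revolution about the $u$-axis, with $\alpha$ removed. Dashed: the invariant hyperbola $u^2-z^2/3=1$. The vertical lines $u=-1$ and $u=-3$ are the section of the cylinder $|w+2|=1$, and the half-circle is the escape radius $2$.}\label{fig:E}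
\end{figure}

\begin{lemma}\label{lem:E}
If $q\in E$ and $|q|\le2$, then $u\le-\frac23$. If also $|F(q)|\le2$, then $F(q)\in E$ and $\sigma'\ge2\sigma$. Consequently every point of $E$ escapes regularly under $F$.
\end{lemma}

\begin{proof}
Since $\sigma\le4$, we have $\ell\ge-\frac13$, so $u\le-\frac23$ and $u^2\ge\frac49$; in particular $q$ is off the axis. Now let $|F(q)|\le2$. The role of this hypothesis is to make $\sigma$ small enough for the approximate recursion to be reliable. By \eqref{eq:norm}, $Y+Zu^2/r^2\le\frac12$, so $Y\le\frac12$ and $Z\le(\frac12-Y)(1+Y/u^2)\le(\frac12-Y)(1+\frac94Y)$. Hence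
\[
\sigma\le\tfrac12+\tfrac98Y-\tfrac94Y^2\le\tfrac{41}{64}<\tfrac23 ,
\]
the maximum being attained at $Y=\frac14$. Then $\ell\ge-\frac1{18}$ and $u^2\ge(\frac{17}{18})^2>\frac89$. By \eqref{eq:s}, $\sigma'\ge\sigma(4u^2-\sigma)\ge\sigma(\frac{32}9-\frac23)\ge2\sigma>0$.

\emph{Upper bound $3\ell'\le\sigma'$.} If $\ell\ge0$, then $u^2\ge1$ and Lemma~\ref{lem:id} applies. If $\ell<0$, then $u^2<1$, so the last term of \eqref{eq:up} is nonnegative; also $u^2\ge1+2\ell\ge1-\frac\sigma6$, so $\sigma'-3\ell'\ge\sigma(1-\frac23\sigma)-\frac\sigma2>0$ because $\sigma<\frac23$.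

\emph{Lower bound $12\ell'\ge-\sigma'$.} If $\ell\ge0$, then $r^2\ge1$ and $0\le\ell\le\frac\sigma3$, so \eqref{eq:l} gives
\[
\ell'\ge\sigma-\tfrac23\sigma-\tfrac19\sigma^2-\tfrac12\sigma^2\ge\sigma\big(\tfrac13-\tfrac{11}{18}\cdot\tfrac23\big)=-\tfrac2{27}\sigma ,
\]
and $12\ell'\ge-\sigma\ge-\sigma'$. If $\ell<0$, then $1-u^2\ge0$ and $r^2\ge\frac89$, so $\ell'\ge\sigma-\frac9{16}\sigma^2\ge\sigma-\frac38\sigma>0$.

If an orbit starting in $E$ stayed in the ball $|x|\le2$, then $\sigma$ would at least double at each step while $\sigma\le4$, which is impossible. Before the first exit from the ball the orbit lies in $E\cap\{|x|\le2\}$, hence off the axis. As $R_{c_*}=2$, this is regular escape.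
\end{proof}

\begin{lemma}\label{lem:cyl}
Every point $q=(w,z)\ne\alpha$ with $|w+2|=1$ escapes regularly under $F$.
\end{lemma}

\begin{proof}
We have $|w|\ge1$, so $q$ is off the axis, and we may assume $|q|\le2$ and $|F(q)|\le2$. From $u+2=1-\ell$ we get $\ell\in[0,2]$ and $Y=1-(1-\ell)^2=2\ell-\ell^2$. By \eqref{eq:norm}, $Y\le\frac12$, so $(1-\ell)^2\ge\frac12$. Since $|u|\le2$ gives $\ell\le1$, it follows that $\ell\le1-\frac1{\sqrt2}<\frac13$. As $u^2\ge1$, Lemma~\ref{lem:id} gives $3\ell'\le\sigma'$. By \eqref{eq:s} and $u^2-Y\ge\frac12$,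
\[
\sigma'\ge4u^2Y+4Z(u^2-Y)\ge4(1+\ell)^2\ell(2-\ell)+2Z=4\ell(2+3\ell-\ell^3)+2Z\ge8\ell+2Z ,
\]
and $8\ell+2Z>0$, because $\ell=Z=0$ would give $Y=0$ and $q=\alpha$. By \eqref{eq:l}, $\ell'=-2\ell^2+Z(1-2Y/r^2)\ge-2\ell^2$, because $r^2\ge1+Y\ge2Y$. So $12\ell'\ge-24\ell^2\ge-8\ell\ge-\sigma'$. Hence $F(q)\in E$, and Lemma~\ref{lem:E} applies to $F(q)$.
\end{proof}

The last lemma of this section will be applied to a limit of longer and longer orbit segments near $\alpha_c$. All that survives in the limit is a bound $|\ell|\le C_1|q-\alpha|^2$ with a constant $C_1$ over which we have no control. An infinite past improves this bound to $\lambda\approx\frac16$, because each step halves the deviation.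

\begin{lemma}\label{lem:back}
Let $C_1\ge1$, $C_2=(2C_1^2+1)+(1+4C_1)(3C_1+2)$, and let $\tau>0$ satisfy $C_2\tau^2\le\frac16$. Let $Q_0,Q_1,\dots$ be points with $F(Q_{i+1})=Q_i$ such that $t_i=|Q_i-\alpha|$ and $\ell_i=\ell(Q_i)$ satisfy $0<t_i\le\tau$ and $|\ell_i|\le C_1t_i^2$ for all $i$. Then $Q_0\in E$.
\end{lemma}

\begin{proof}
Since $C_2\ge14C_1^2$, we have
\begin{equation}\label{eq:tau}
C_1\tau\le\tfrac19,\qquad \tau\le\tfrac19 .
\end{equation}
Let $\sigma_i=\sigma(Q_i)$. Then $\ell_i^2\le(C_1\tau)^2t_i^2\le\frac12t_i^2$, so $\sigma_i=t_i^2-\ell_i^2\ge\frac12t_i^2>0$, and $\lambda_i=\ell_i/\sigma_i$ satisfies $|\lambda_i|\le2C_1$.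

Fix $i$, and let $t,u,r,Y,Z,\ell,\sigma,\lambda$ refer to $Q_{i+1}$. Then $\sigma\le t^2$, $|\ell|\le t\le\frac19$, $|u^2-1|=|\ell|\,|2+\ell|\le3C_1t^2$, and $r^2\ge u^2\ge\frac12$. By \eqref{eq:l}, $\ell_i=\sigma(1-2\lambda+\chi)$ with
\[
|\chi|\le\frac{\ell^2+4YZ}\sigma\le|\lambda|\,|\ell|+\sigma\le(2C_1^2+1)t^2 .
\]
By the equality in \eqref{eq:s}, $\sigma_i=4\sigma(1+\chi')$, where $\chi'$ is the mean of $u^2(1-Z/r^2)^2-1$ and $r^2-1$ with weights $Y/\sigma$ and $Z/\sigma$. Since $0\le Z/r^2\le1$, the first number has modulus at most $|u^2-1|+2Zu^2/r^2\le(3C_1+2)t^2$, and the second at most $|u^2-1|+Y\le(3C_1+1)t^2$. So $|\chi'|\le(3C_1+2)t^2\le C_2\tau^2\le\frac12$, and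
\[
\Big|\lambda_i-\frac{1-2\lambda_{i+1}}4\Big|=\frac{|\chi-(1-2\lambda)\chi'|}{4(1+\chi')}\le\frac{|\chi|+(1+4C_1)|\chi'|}2\le\frac{C_2t^2}2\le\frac1{12}.
\]
As $\frac14(1-2\lambda)-\frac16=-\frac12(\lambda-\frac16)$, the finite number $\mu=\sup_i|\lambda_i-\frac16|$ satisfies $\mu\le\frac12\mu+\frac1{12}$. Thus $\mu\le\frac16$, so $0\le\lambda_0\le\frac13$ and $Q_0\in E$.
\end{proof}

\section{Half-cylinders of escaping points}\label{sec:cyl}

Since $I_3-L=\operatorname{diag}(3,3,-1)$ is invertible, $T_c$ has for $c$ near $c_*$ a fixed point $\alpha_c$ that is $C^1$ in $c$, with $\alpha_{c_*}=\alpha$. Its height satisfies $z=2rz+b$, so $z(\alpha_c)=-b/(2r(\alpha_c)-1)$ with $r(\alpha_c)$ near $1$: \emph{if $b>0$, then $z(\alpha_c)<0$}. Put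
\[
\kappa_c=|w(\alpha_c)-a|,\qquad S_c=\{(w,z):\ |w-a|=\kappa_c,\ z\ge b\}.
\]
The function $\kappa_c$ is continuous and $\kappa_{c_*}=1$. The radius has to depend on $c$. For real $a$ and $b=0$, differentiating $w^2+a=w$ at $w=-1$ gives $d\kappa=-\frac23da$; so the cylinder of radius $1$ can miss $\alpha_c$ by an amount of order $\delta$ in the direction of $I$, and its lowest points would no longer be seen from $\alpha_c$ in a direction almost perpendicular to $I$.

\begin{proposition}\label{prop:cyl}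
Let $c_j=(a_j,b_j)\to c_*$ with $b_j>0$, and let $\delta_j=|c_j-c_*|$ satisfy $\delta_j\log(1/b_j)\to0$. Then for all large $j$ every point of $S_{c_j}$ escapes regularly under $T_{c_j}$.
\end{proposition}

The hypothesis $b_j>0$ cannot be dropped: for $b=0$ the fixed point $\alpha_c$ lies on $S_c$. The hypothesis on $\delta_j\log(1/b_j)$ controls the tilt: for $b=0$ and $a\notin\mathbb R$ the multiplier $2w(\alpha_c)$ in \eqref{eq:Dplane} is not real, so horizontal directions do turn at each step.

The closed ball of radius $\frac12$ about $\alpha$ is off the axis, so $f$ has bounded second derivatives on it. If $|\alpha_c-\alpha|\le\frac14$ and $|\xi|\le\frac14$, Taylor's formula gives $T_c(\alpha_c+\xi)-\alpha_c=f(\alpha_c+\xi)-f(\alpha_c)=Df(\alpha_c)\xi+O(|\xi|^2)$, and $Df(\alpha_c)=L+O(|c-c_*|)$. Hence there are $C\ge1$ and $\delta_0>0$ such that for $\delta=|c-c_*|\le\delta_0$ and $|\xi|\le\frac14$ the point $\alpha_c+\xi$ is off the axis and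
\begin{equation}\label{eq:local}
T_c(\alpha_c+\xi)-\alpha_c=L\xi+N_c(\xi),\qquad|N_c(\xi)|\le C(\delta+|\xi|)|\xi| .
\end{equation}
Fix $C_1=21C$, and fix $C_2$ and $\tau$ as in Lemma~\ref{lem:back}. By \eqref{eq:tau}, $\tau\le\frac19$ and $C\tau\le\frac19$.

\begin{lemma}\label{lem:cone}
Let $\delta=|c-c_*|\le\delta_0$ and $C\delta\le\frac14$. Let $\xi_i=T_c^i(q)-\alpha_c$ with $\xi_0\ne0$, and suppose $|\xi_i|\le\frac25\tau$ for $0\le i<k$. Then
\begin{equation}\label{eq:exp}
\tfrac32|\xi_i|\le|\xi_{i+1}|\le\tfrac52|\xi_i|\qquad(0\le i<k).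
\end{equation}
If moreover $C\delta k\le1$, then
\begin{equation}\label{eq:cone}
|u(\xi_m)|\le C_1\Big(\frac{|u(\xi_0)|}{|\xi_0|}+\delta k+|\xi_m|\Big)|\xi_m|\qquad(1\le m\le k).
\end{equation}
\end{lemma}

\begin{proof}
For $i<k$ put $\gamma_i=\frac C2(\delta+|\xi_i|)\le\frac14$. Then $|L\xi_i|=2|\xi_i|$ and $|N_c(\xi_i)|\le2\gamma_i|\xi_i|\le\frac12|\xi_i|$, which gives \eqref{eq:exp}; in particular $|\xi_m|\le\tau$ for $m\le k$. To remove the linear part, let $d_i=L^{-i}\xi_i$, so that $|\xi_i|=2^i|d_i|$. Then $d_{i+1}-d_i=L^{-i-1}N_c(\xi_i)$, and so $|d_{i+1}-d_i|\le\gamma_i|d_i|$. By \eqref{eq:exp}, $\sum_{i<m}|\xi_i|\le3|\xi_{m-1}|\le2|\xi_m|$, hence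
\[
\Gamma_m:=\sum_{i<m}\gamma_i\le\tfrac C2\big(\delta k+2|\xi_m|\big)\le\tfrac12+C\tau\le1 .
\]
Thus the nonlinear errors sum geometrically, while the parameter errors add up to $\delta k$. Since $\exp(-2\gamma)\le1-\gamma$ for $0\le\gamma\le\frac14$, we have $\exp(-2\gamma_i)|d_i|\le|d_{i+1}|\le\exp(\gamma_i)|d_i|$. Therefore $|d_0|\le\exp(2)|d_m|\le C_1|d_m|$ and
\[
|d_m-d_0|\le\sum_{i<m}\gamma_i|d_i|\le\Gamma_m\exp(1)|d_0|\le\exp(3)\,C\big(\delta k+|\xi_m|\big)|d_m|\le C_1\big(\delta k+|\xi_m|\big)|d_m| .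
\]
As $L$ is diagonal, $|u(\xi_m)|=2^m|u(d_m)|\le2^m\big(|u(d_0)|+|d_m-d_0|\big)$, and \eqref{eq:cone} follows from $d_0=\xi_0$ and $2^m|d_m|=|\xi_m|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cyl}]
Suppose not. After passing to a subsequence there are points $q_j\in S_{c_j}$ that do not escape regularly under $T_{c_j}$. Then $|q_j|\le R_{c_j}$ (take $k=0$ in Definition~\ref{def:reg}), so we may assume $q_j\to q$, and $|w(q)+2|=1$. If $q\ne\alpha$, then $q$ escapes regularly under $F$ by Lemma~\ref{lem:cyl}, and by openness $q_j$ escapes regularly under $T_{c_j}$ for large $j$, a contradiction. So $q=\alpha$.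

\emph{Time spent near the fixed point.} Let $\xi_i^{(j)}=T_{c_j}^i(q_j)-\alpha_{c_j}$. Then $\xi_0^{(j)}\to0$, and
\[
|\xi_0^{(j)}|\ge z(q_j)-z(\alpha_{c_j})>b_j ;
\]
this is where $b_j>0$ and the restriction $z\ge b$ in $S_c$ are used. For large $j$, \eqref{eq:exp} shows that there is a first index $k_j\ge1$ with $|\xi_{k_j}^{(j)}|>\frac25\tau$, that $k_j\to\infty$ because $\frac25\tau<(\frac52)^{k_j}|\xi_0^{(j)}|$, and that $(\frac32)^{k_j-1}b_j\le\frac25\tau\le1$. Hence $k_j\le1+\log(1/b_j)/\log\frac32$, and the hypothesis gives $\delta_jk_j\to0$.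

\emph{Initial direction.} Let $\nu_j=w(q_j)-w(\alpha_{c_j})$ be the horizontal part of $\xi_0^{(j)}$, and let $\zeta_j=w(\alpha_{c_j})-a_j\to1$. Because the cylinder passes through $\alpha_{c_j}$, we have $|\zeta_j+\nu_j|=|\zeta_j|$, that is, $\operatorname{Re}(\overline{\zeta_j}\nu_j)=-\frac12|\nu_j|^2$. So
\[
|u(\xi_0^{(j)})|=|\operatorname{Re}\nu_j|\le\big(\tfrac12|\nu_j|+|1-\zeta_j|\big)|\nu_j|\le\eta_j|\xi_0^{(j)}|,\qquad\eta_j:=\tfrac12|\nu_j|+|1-\zeta_j|\to0 .
\]

\emph{Limit.} For fixed $i\ge0$ and large $j$, \eqref{eq:exp} gives $(\frac25)^{i+1}\tau\le|\xi^{(j)}_{k_j-i}|\le\tau$. By a diagonal argument we may assume that $T_{c_j}^{k_j-i}(q_j)$ converges to a point $Q_i$ for every $i$. Then $0<|Q_i-\alpha|\le\tau$, and $F(Q_{i+1})=Q_i$ by continuity off the axis. In \eqref{eq:cone} with $m=k_j-i$ the terms $\eta_j$ and $\delta_jk_j$ vanish in the limit, and $\ell(Q_i)=-u(Q_i-\alpha)$, so $|\ell(Q_i)|\le C_1|Q_i-\alpha|^2$. By Lemmas~\ref{lem:back} and~\ref{lem:E}, $Q_0$ escapes regularly under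 $F$. By openness, $T_{c_j}^{k_j}(q_j)$ escapes regularly under $T_{c_j}$ for large $j$. The points $T_{c_j}^i(q_j)$, $i<k_j$, are within $\frac14$ of $\alpha_{c_j}$, hence off the axis. So $q_j$ escapes regularly, a contradiction.
\end{proof}

\section{Inverse branches and transversality}\label{sec:branches}

To prescribe the orbit of $0$ we run it backward along branches of the square root. One flat branch fixes $\beta$ and is needed for both theorems; the two steep branches are needed only for Theorem~\ref{thm:B}.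

Let $\mathcal H=\{y_1>0\}$ and $\mathcal H^+=\{y_1>0,\ y_3>0\}$. In spherical coordinates, $\mathcal H$ is given by $|\theta_y|<\frac\pi2$, $|\phi_y|<\frac\pi2$, and $\mathcal H^+$ by $|\theta_y|<\frac\pi2$, $0<\phi_y<\frac\pi2$. Let
\[
\mathcal A_0=\{\rho>0,\ |\theta|<\tfrac\pi4,\ |\phi|<\tfrac\pi4\},\qquad \mathcal A_\pm=\{\rho>0,\ |\theta\mp\tfrac\pi2|<\tfrac\pi4,\ \tfrac\pi4<\phi<\tfrac\pi2\}.
\]
These are disjoint open sets off the axis, and $\mathcal A_0\subset\mathcal H$. Define $g_0:\mathcal H\to\mathcal A_0$ and $g_\pm:\mathcal H^+\to\mathcal A_\pm$ by $\rho=|y|^{1/2}$ and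
\[
g_0:\ (\theta,\phi)=\big(\tfrac12\theta_y,\ \tfrac12\phi_y\big),\qquad g_\pm:\ (\theta,\phi)=\big(\tfrac12\theta_y\pm\tfrac\pi2,\ \tfrac12(\pi-\phi_y)\big).
\]
They are diffeomorphisms, being so in coordinates, and they are inverse to $f$; for $g_\pm$ this holds because the angles $(\theta_y\pm\pi,\pi-\phi_y)$ and $(\theta_y,\phi_y)$ describe the same direction. In all three cases $|\cos2\phi|=\cos\phi_y=r(y)/|y|$. By \eqref{eq:sv}, with $\cos\phi\le1$ on $\mathcal A_0$ and $\cos\phi<1/\sqrt2$ on $\mathcal A_\pm$,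
\begin{equation}\label{eq:Dg}
\|Dg_0(y)\|\le\frac{|y|^{1/2}}{2r(y)},\qquad\|Dg_\pm(y)\|\le\max\Big(\frac1{2|y|^{1/2}},\ \frac{|y|^{1/2}}{2\sqrt2\,r(y)}\Big).
\end{equation}
Put $G_c(x)=g_0(x-c)$ for $x-c\in\mathcal H$ and $H_{c,\pm}(x)=g_\pm(x-c)$ for $x-c\in\mathcal H^+$. These maps are continuous in $(c,x)$ on open sets, and
\begin{equation}\label{eq:inv}
T_cG_c=\mathrm{id},\quad T_cH_{c,\pm}=\mathrm{id},\quad G_cT_c=\mathrm{id}\ \text{on }\mathcal A_0,\quad H_{c,\pm}T_c=\mathrm{id}\ \text{on }\mathcal A_\pm .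
\end{equation}
We use the compact convex sets
\begin{gather*}
D=\{x_1\ge0,\ |x|\le3\},\qquad\Delta=\{x_1\ge-1.44,\ x_3\ge\tfrac12,\ |x|\le\tfrac94\},\qquad\Delta'=\Delta\cap\{x_1\ge-1.1\},\\
\Omega=\{y_1\ge1.95,\ |y|\le5.05\},\qquad\Omega'=\{y_1\ge0.85,\ y_3\ge0.45,\ |y|\le4.3\}.
\end{gather*}
The flat branch contracts $D$, the steep branches contract $\Delta'$, and $\Delta$ is a larger set on which all three are defined.

\begin{lemma}\label{lem:branch}
Let $|c-c_*|\le0.05$.
\begin{enumerate}
\item[(a)] $D-c\subset\Omega$, the map $g_0$ is $0.6$-Lipschitz on $\Omega$, and $G_c(D)\subset D\cap\{|x|<\frac94\}$.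
\item[(b)] $G_c(\Delta)\subset D\cap\{|x|<2.08\}$ and $H_{c,\pm}(\Delta)\subset\Delta'\cap\{|x|<2.08,\ |x_1|<1.04\}$.
\item[(c)] $\Delta'-c\subset\Omega'$; on $\Omega'$ the maps $g_\pm$ are $0.9$-Lipschitz and $g_0$ is $1.23$-Lipschitz.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $c_1\le-1.95$, $|b|\le0.05$ and $|c|\le2.05$, which gives the inclusions $D-c\subset\Omega$ and $\Delta'-c\subset\Omega'$. On $\Omega$, $|y|^{1/2}\le\sqrt{5.05}<2.25$ and $r(y)\ge y_1\ge1.95$, so $\|Dg_0\|\le2.25/3.9<0.6$; with $\mathcal A_0\subset\mathcal H$ this proves (a). For $x\in\Delta$ the point $y=x-c$ has $y_1\ge0.51$, $y_3\ge0.45$ and $|y|\le4.3$, so $y\in\mathcal H^+$ and every root of $y$ has $\frac12<\rho^2\le4.3<2.08^2$. On $\mathcal A_\pm$ we have $|x_1|=\rho\cos\phi\,|\cos\theta|<\rho/2<1.04$ and $x_3^2>\rho^2/2>\frac14$ with $x_3>0$. This proves (b). On $\Omega'$, \eqref{eq:Dg} gives $\|Dg_\pm\|\le\max\big(0.55,\ 2.08/(2\sqrt2\cdot0.85)\big)<0.9$ and $\|Dg_0\|\le2.08/1.7<1.23$.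
\end{proof}

\subsection*{The fixed point $\beta_c$}
For $|c-c_*|\le0.05$ let $\beta_c$ be the fixed point of the contraction $G_c$ of $D$. It is fixed by $T_c$, and $\beta_{c_*}=\beta$ because $g_0(4,0,0)=(2,0,0)$. It lies in the interior of $D$ and $\|DG_c\|\le0.6$ there, so by persistence and uniqueness $\beta_c$ is $C^1$ for $|c-c_*|<0.05$. From $|\beta_c-\beta_{c'}|\le0.6(|\beta_c-\beta_{c'}|+|c-c'|)$ we see that $\beta_c$ is $1.5$-Lipschitz in $c$. Since $G_c(\Delta)\subset D$ and $D$ has diameter at most $6$,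
\begin{equation}\label{eq:close}
|G_c^n(y)-\beta_c|\le6\cdot0.6^{n-1}=10\cdot0.6^n\qquad(y\in\Delta,\ n\ge1).
\end{equation}

\subsection*{Transversality}
Let $\Psi(c)=x_2(c)-\beta_c$, a $C^1$ map near $c_*$ with $\Psi(c_*)=0$. We have
\[
x_2(c)=T_c(c)=\big(a^2(1-b^2/|a|^2)+a,\ (2|a|+1)b\big),
\]
with derivative $(da,db)\mapsto(-3\,da,\,5\,db)$ at $c_*$. Differentiating $\beta_c=f(\beta_c)+c$ with $Df(\beta)=4I_3$ gives $d\beta=-\frac13dc$. Hence $D\Psi(c_*)(da,db)=(-\frac83da,\frac{16}3db)$, and $\|D\Psi(c_*)^{-1}\|=\frac38$: the point $x_2(c)$ and the fixed point $\beta_c$ move apart at a definite speed in every direction.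

\subsection*{The region above the hyperboloid}
For $c$ near $c_*$ let
\[
V_c=\{z>0,\ z^2-r^2>\kappa_c,\ |x|<\tfrac94\},\qquad\widehat V_c=\{z\ge0,\ z^2-r^2\ge\kappa_c,\ |x|\le\tfrac94\}.
\]
The cap $|x|=\frac94$ makes these sets bounded at no cost, since it lies beyond the escape radius. The set of pairs $(c,x)$ with $x\in V_c$ is open, and a limit of pairs $(c^i,v^i)$ with $v^i\in V_{c^i}$ is a pair $(c,v)$ with $v\in\widehat V_c$. We have $p\in V_{c_*}$ because $2>1$ and $\frac52<(\frac94)^2$. All singular values of $DF(p)$ exceed $1$, so $I_3-DF(p)$ is invertible, and $p$ persists as a fixed point $p_c$ of $T_c$, continuous in $c$.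

\subsection*{The parameter ball}
Fix once and for all $\varepsilon\in(0,0.05)$ so small that on $B=\{|c-c_*|\le\varepsilon\}$ the points $\alpha_c$ and $p_c$ are defined and continuous, and
\[
\kappa_c\in[0.95,1.05],\qquad p_c\in V_c,\qquad\|D\Psi(c)-D\Psi(c_*)\|\le\tfrac23 .
\]

\begin{lemma}\label{lem:trans}
For $c,c'\in B$ we have $\widehat V_c\subset\Delta$ and $|\Psi(c)-\Psi(c')|\ge2|c-c'|$. Moreover $\Psi(B)\supset\{|y|\le2\varepsilon\}$, so $\Psi^{-1}$ is a $\frac12$-Lipschitz map from $\{|y|\le2\varepsilon\}$ to $B$.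
\end{lemma}

\begin{proof}
On $\widehat V_c$, $z\ge\sqrt{0.95}>\frac12$ and $2r^2\le\frac{81}{16}-0.95$, so $r<1.44$. The map $\Psi-D\Psi(c_*)$ is $\frac23$-Lipschitz on $B$ and $|D\Psi(c_*)h|\ge\frac83|h|$, which gives the lower bound $\frac83-\frac23=2$. For $|y|\le2\varepsilon$ the map $c\mapsto c-D\Psi(c_*)^{-1}(\Psi(c)-y)$ is Lipschitz on $B$ with constant $\frac38\cdot\frac23=\frac14$ and moves $c_*$ by at most $\frac38\cdot2\varepsilon=\frac34\varepsilon$. So it is a contraction of $B$ into itself, and its fixed point solves $\Psi(c)=y$.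
\end{proof}

\section{Separating sets and the proof of Theorem~\ref{thm:A}}\label{sec:sep}

We first locate the parameters whose orbit follows the flat branch for $n$ steps and then has height of order one. Let
\[
W_n=\{c\in B:\ |c-c_*|\le5\cdot0.6^n,\ b\ge6^{-(n+2)}\}.
\]

\begin{lemma}\label{lem:W}
Let $c\in B$, $n\ge1$, and $x_2(c)=G_c^n(y)$ with $y\in\Delta$. Then $x_{n+2}(c)=y$, the points $x_1(c),\dots,x_{n+1}(c)$ are off the axis, and $c\in W_n$.
\end{lemma}

\begin{proof}
By \eqref{eq:inv}, $x_{2+i}=G_c^{n-i}(y)$ for $0\le i\le n$. So $x_{n+2}=y$, and $x_2,\dots,x_{n+1}$ lie in $\mathcal A_0$ and have norm less than $\frac94$ by Lemma~\ref{lem:branch}; the point $x_1=c$ is also off the axis, with norm less than $\frac94$. By Lemma~\ref{lem:trans} and \eqref{eq:close}, $2|c-c_*|\le|\Psi(c)|\le10\cdot0.6^n$. Since $z_{n+2}\ge\frac12$, \eqref{eq:height} gives $b>0$ and $b\le z_k$, hence $z_{k+1}\le\frac92z_k+z_k\le6z_k$ for $1\le k\le n+1$. Thus $\frac12\le z_{n+2}\le6^{n+1}b$.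
\end{proof}

For $c\in W_n$ we have $|c-c_*|\log(1/b)\le5\cdot0.6^n(n+2)\log6$, which tends to $0$. Applying Proposition~\ref{prop:cyl} to sequences $c_j\in W_{n_j}$ with $n_j\to\infty$, we obtain $n_0$ such that for all $n\ge n_0$
\begin{equation}\label{eq:n0}
5\cdot0.6^n<\varepsilon,\quad\text{and every }q\in S_c\text{ escapes regularly under }T_c\text{ for every }c\in W_n .
\end{equation}

For a word $t=t_1\cdots t_k\in\{+,-\}^k$, $k\ge0$, let $H_{c,t}=H_{c,t_1}\circ\dots\circ H_{c,t_k}$, the identity if $t$ is the empty word $\emptyset$. By Lemmas~\ref{lem:branch} and~\ref{lem:trans}, $H_{c,t}$ maps $\widehat V_c$ into $\Delta$ for $c\in B$. Define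
\[
U_{n,t}=\{c:\ |c-c_*|<\varepsilon,\ x_2(c)\in G_c^nH_{c,t}(V_c)\},\qquad U_n=U_{n,\emptyset}.
\]
For Theorem~\ref{thm:A} only the case $k=0$ of the next proposition is needed. For Theorem~\ref{thm:B} it matters that $n_0$ does not depend on $t$.

\begin{proposition}\label{prop:sep}
Let $n\ge n_0$ and let $t$ be any word. Then $U_{n,t}$ is open, $\overline{U_{n,t}}\subset W_n$, and $\partial U_{n,t}\cap\overline M=\emptyset$.
\end{proposition}

\begin{proof}
Let $k$ be the length of $t$ and $m=n+2+k$.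

\emph{Openness.} By \eqref{eq:inv}, $c\in U_{n,t}$ if and only if $|c-c_*|<\varepsilon$, $x_{2+i}(c)\in\mathcal A_0$ for $0\le i<n$, $x_{n+1+i}(c)\in\mathcal A_{t_i}$ for $1\le i\le k$, and $x_m(c)\in V_c$. At such a parameter $x_1,\dots,x_{m-1}$ are off the axis, so $x_1,\dots,x_m$ are continuous there, and all the conditions persist nearby.

\emph{Closure.} Let $c=\lim c^i$ with $c^i\in U_{n,t}$. Then $c\in B$, and along a subsequence $x_m(c^i)\to v\in\widehat V_c$. The map $x_2$ is continuous on $B$ and $(c,x)\mapsto G_c^nH_{c,t}(x)$ is continuous at $(c,v)$, so $x_2(c)=G_c^nH_{c,t}(v)$. Lemma~\ref{lem:W} with $y=H_{c,t}(v)$ gives $c\in W_n$. Also $x_m(c)=v$, and $x_1(c),\dots,x_{m-1}(c)$ are off the axis, since the last $k$ of them lie in $\mathcal A_+\cup\mathcal A_-$.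

\emph{Boundary.} Let $c\in\partial U_{n,t}=\overline{U_{n,t}}\setminus U_{n,t}$, with $v$ as above. By \eqref{eq:n0}, $|c-c_*|<\varepsilon$, so $c\notin U_{n,t}$ means $v\notin V_c$. As $z(v)\ge\frac12$, either $|v|=\frac94$ or $z(v)^2-r(v)^2=\kappa_c$. Suppose that $c^i\in M$ and $c^i\to c$. Then $x_m(c^i)\to v$, and all points of the orbit of $0$ under $T_{c^i}$ have norm at most $R_{c^i}\to R_c<2.1$. This excludes $|v|=\frac94$. In the other case $v$ may lie on the axis, so $x_{m+1}(c^i)$ need not converge; but \eqref{eq:axis} gives, for every convention,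
\[
|w_{m+1}(c^i)-a^i|=|r_m(c^i)^2-z_m(c^i)^2|\to\kappa_c,\qquad z_{m+1}(c^i)\ge b^i\ \text{ for large }i,
\]
the latter because $z_m(c^i)>0$ for large $i$. A subsequence of the bounded sequence $x_{m+1}(c^i)$ converges to a point $q\in S_c$, which escapes regularly under $T_c$ by \eqref{eq:n0}. By openness, $x_{m+1}(c^i)$ has an unbounded $T_{c^i}$-orbit for infinitely many $i$, contradicting $c^i\in M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $n\ge n_0$. We look for a parameter whose orbit lands on $p_c$. The map $A_n(c)=G_c^n(p_c)-\beta_c$ is continuous on $B$, and $|A_n|\le10\cdot0.6^n<2\varepsilon$ by \eqref{eq:close} and \eqref{eq:n0}. By Lemma~\ref{lem:trans}, $\Psi^{-1}\circ A_n$ is a continuous self-map of the ball $B$, and by Brouwer's theorem it has a fixed point $c_n$. Then $x_2(c_n)=G_{c_n}^n(p_{c_n})$. By Lemma~\ref{lem:W}, $x_{n+2}(c_n)=p_{c_n}$ is a fixed point of $T_{c_n}$, so $c_n\in M$, and $|c_n-c_*|\le5\cdot0.6^n<\varepsilon$, so $c_n\in U_n$.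

On the other hand $c_*\in M$, and $c_*\notin\overline{U_n}$ because $b>0$ on $W_n$. By Proposition~\ref{prop:sep}, for $X=M$ and for $X=\overline M$,
\[
X=(X\cap U_n)\sqcup(X\setminus\overline{U_n})
\]
is a partition into two relatively open sets, which contain $c_n$ and $c_*$ respectively. The convention on the axis entered only through \eqref{eq:axis} and $|f(x)|=|x|^2$, so the proof is valid for every convention.
\end{proof}

\section{A Cantor set of one-point components}\label{sec:cantor}

The point $p$ lies in $\mathcal A_+\cap\Delta'$, so it is the fixed point of the contraction $H_{c_*,+}$. Using both steep branches we get a Cantor set of bounded orbits in place of one fixed point. These orbits return to $V_c$ at every step, so the separating hyperboloid can be pulled back along longer and longer itineraries, and the sets $U_{n,t}$ shrink to points.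

For $s=(s_1,s_2,\dots)\in\{+,-\}^{\mathbb N}$ let $s|k=s_1\cdots s_k$ and $s^{(k)}=(s_{k+1},s_{k+2},\dots)$. For $c\in B$ the sets $H_{c,s|k}(\Delta')$ are compact and nested, with diameters at most $5\cdot0.9^k$ by Lemma~\ref{lem:branch}. Let $p_c(s)$ be their unique common point. The point $H_{c,s_1}(p_c(s^{(1)}))$ lies in all of them, so
\begin{equation}\label{eq:shift}
p_c(s)=H_{c,s|k}\big(p_c(s^{(k)})\big),\qquad T_c^k(p_c(s))=p_c(s^{(k)})\in\mathcal A_{s_{k+1}}\cap\Delta' .
\end{equation}
Thus $p_c(s)$ has a bounded orbit, and $s\mapsto p_c(s)$ is injective because $\mathcal A_+\cap\mathcal A_-=\emptyset$.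

\begin{lemma}\label{lem:ps}
For all $s$ and $c,c'\in B$ we have $p_c(s)\in V_c$ and $|p_c(s)-p_{c'}(s)|\le9|c-c'|$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:branch}(b), each point $p_c(s)$ has positive height, norm less than $2.08$ and first coordinate of modulus less than $1.04$. Let $x=p_c(s^{(1)})$, $x'=p_c(s^{(2)})$ and $y=x'-c=f(x)$. On $\mathcal A_\pm$ we have $z>r$, so \eqref{eq:axis} shows that $z^2-r^2=|w(x)-a|$ at $p_c(s)$, and we must bound this number from below. The bound $|u(x)|<1.04$ is not enough, so we look one step further. At $x$ we have $z^2+r^2=|y|$ and $z^2-r^2=r(y)$, hence $r(x)^2=\frac12(|y|-r(y))$. Here $r(y)\ge y_1\ge1.95-1.04>0.9$ and $0<y_3\le2.13$. The function $\sqrt{\varrho^2+h^2}-\varrho$ decreases in $\varrho$ and increases in $h>0$, so $r(x)^2\le\frac12\big(\sqrt{0.81+2.13^2}-0.9\big)<0.71$. As $|\cos\theta|<1/\sqrt2$ on $\mathcal A_\pm$, we get $|u(x)|\le r(x)/\sqrt2<0.6$. Therefore $|w(x)-a|\ge u(x)-c_1\ge1.95-0.6>1.05\ge\kappa_c$, and $p_c(s)\in V_c$.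

By \eqref{eq:shift} and Lemma~\ref{lem:branch}(c), $|p_c(s)-p_{c'}(s)|\le0.9\big(|p_c(s^{(1)})-p_{c'}(s^{(1)})|+|c-c'|\big)$. The finite supremum $\Lambda$ of the left side over $s$ satisfies $\Lambda\le0.9(\Lambda+|c-c'|)$, so $\Lambda\le9|c-c'|$.
\end{proof}

Brouwer's theorem would again give parameters landing on $p_c(s)$, but we now need them to be unique and to be the limits of the sets $U_{n,s|k}$. For this we show that the target $A_n^s(c)=G_c^n(p_c(s))-\beta_c$ moves more slowly than $\Psi$.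

\begin{lemma}\label{lem:lip}
The Lipschitz constant $\operatorname{Lip}(A_n^s)$ on $B$ tends to $0$ as $n\to\infty$, uniformly in $s$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:branch} and~\ref{lem:ps}, the map $c\mapsto G_c(p_c(s))=g_0(p_c(s)-c)$ is Lipschitz with constant $1.23\cdot10=12.3$, and if $c\mapsto G_c^n(p_c(s))$ is $\Lambda$-Lipschitz then $c\mapsto G_c^{n+1}(p_c(s))$ is $0.6(\Lambda+1)$-Lipschitz. So $\operatorname{Lip}(A_n^s)\le12.3+1.5$ for all $n\ge1$ and all $s$.

Let $n\ge8$, so that $|A_n^s|\le10\cdot0.6^n\le\frac14$ by \eqref{eq:close}. Since $\beta_c=g_0(\beta_c-c)$,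
\[
A_{n+1}^s(c)=\Phi(c,A_n^s(c)),\qquad\Phi(c,A)=g_0(\beta_c+A-c)-g_0(\beta_c-c).
\]
For $c\in B$ and $|A|\le\frac14$ the point $\beta_c+A$ is within $1.5\cdot0.05+\frac14<1$ of $\beta$, so it lies in $D$, and $\beta_c+A-c\in\Omega$. Hence $\|\partial_A\Phi\|\le0.6$. The map $Dg_0$ is Lipschitz on the compact convex set $\Omega$ and $\|D\beta_c-I_3\|\le2.5$, so
\[
\|\partial_c\Phi\|=\big\|\big[Dg_0(\beta_c+A-c)-Dg_0(\beta_c-c)\big](D\beta_c-I_3)\big\|\le C_3|A|
\]
with an absolute constant $C_3$. Changing first $A$ and then $c$, we get $\operatorname{Lip}(A_{n+1}^s)\le0.6\operatorname{Lip}(A_n^s)+10C_3\,0.6^n$. By induction $\operatorname{Lip}(A_n^s)\le13.8\cdot0.6^{n-8}+10C_3(n-8)\,0.6^{n-1}$.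
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $n\ge n_0$ with $\operatorname{Lip}(A_n^s)\le1$ for all $s$; every sufficiently large $n$ qualifies.

\emph{The parameters $c^s$.} By \eqref{eq:close}, \eqref{eq:n0} and Lemma~\ref{lem:trans}, $\Psi^{-1}\circ A_n^s$ is a $\frac12$-contraction of $B$. Its fixed point $c^s$ satisfies $\Psi(c^s)=A_n^s(c^s)$, that is, $x_2(c^s)=G_{c^s}^n(p_{c^s}(s))$. By Lemma~\ref{lem:W}, $x_{n+2}(c^s)=p_{c^s}(s)$ has a bounded orbit, so $c^s\in M$, and $c^s\in W_n$, so $b>0$ and $|c^s-c_*|\le5\cdot0.6^n<\varepsilon$. If $c^s=c^{s'}=c$, then $p_c(s)=x_{n+2}(c)=p_c(s')$ and $s=s'$. By \eqref{eq:shift} and Lemma~\ref{lem:ps}, $p_c(s)\in H_{c,s|k}(V_c)$, so $c^s\in U_{n,s|k}$ for all $k$. Finally, for $c\in B$,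
\begin{equation}\label{eq:sep}
|\Psi(c)-A_n^s(c)|\ge|\Psi(c)-\Psi(c^s)|-|A_n^s(c)-A_n^s(c^s)|\ge|c-c^s| .
\end{equation}

\emph{The sets $U_{n,s|k}$ shrink to $c^s$.} Let $k\ge1$ and $c\in U_{n,s|k}$, say $x_2(c)=G_c^nH_{c,s|k}(v)$ with $v\in V_c$. The points $H_{c,s_k}(v)$ and $H_{c,s_k}(p_c(s^{(k)}))$ lie in $\Delta'$, which has diameter at most $5$. On $\Delta'$ the map $H_{c,s|(k-1)}$ is $0.9^{k-1}$-Lipschitz with values in $\Delta'$, and $G_c^n$ is Lipschitz with constant $1.23\cdot0.6^{n-1}\le1.23$. By \eqref{eq:sep},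
\begin{equation}\label{eq:shrink}
|c-c^s|\le|x_2(c)-G_c^n(p_c(s))|\le1.23\cdot5\cdot0.9^{k-1}.
\end{equation}
So the sets $U_{n,s|k}$ are arbitrarily small open neighborhoods of $c^s$, and their boundaries miss $\overline M$ by Proposition~\ref{prop:sep}. A connected subset of $\overline M$ that contains $c^s$ lies in every $U_{n,s|k}$, hence equals $\{c^s\}$. Thus $\{c^s\}$ is a component of $\overline M$ and of $M$.

\emph{The Cantor set.} If $s|k=s'|k$, then $c^{s'}\in U_{n,s|k}$, so \eqref{eq:shrink} bounds $|c^{s'}-c^s|$ and the map $s\mapsto c^s$ is continuous. A continuous injection of a compact space into $\mathbb R^3$ is a homeomorphism onto its image, so $\mathcal C_n=\{c^s:s\in\{+,-\}^{\mathbb N}\}$ is a Cantor set contained in $M\cap\{x_3>0\}\cap\{|c-c_*|\le5\cdot0.6^n\}$. Taking $n$ large places $\mathcal C_n$ in any given neighborhood of $c_*$. The points of $\mathcal C_n$ give $2^{\aleph_0}$ components of $M$, and a subset of $\mathbb R^3$ has at most that many.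
\end{proof}

\begin{thebibliography}{1}
\bibitem{Knill} Oliver Knill, \emph{Mandelbulb, Mandelbrot, Mandelring and Hopfbrot}, arXiv:2305.17848 (2023).
\end{thebibliography}
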